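# Competing urns and independent sets: a failure of conditional negative correlation

## 1. Two groups of urns without conditioning

Drop $m\ge 1$ balls independently into urns $1,\dots,n$ and one extra urn $\Lambda$. Formally, write $[m]=\{1,\dots,m\}$ and let $\sigma:[m]\to[n]\cup\{\Lambda\}$ be random, the $\sigma(i)$ independent, with
$$\Pr(\sigma(i)=j)=p\quad\text{for all } i\in[m],\ j\in[n],\qquad \Pr(\sigma(i)=\Lambda)=1-np,$$
where $0<p\le 1/n$. The ordinary urns are equally likely, and $\Lambda$ takes what is left (possibly nothing).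

Fix a family $\mathcal I\subseteq 2^{[m]}$ that is **decreasing**: if $S\in\mathcal I$ and $T\subseteq S$ then $T\in\mathcal I$. Two examples: all sets of size at most $t$ (an urn with capacity $t$), and the independent sets of a graph $G$ on vertex set $[m]$ (no two adjacent balls may share an urn). For $j\in[n]$ and $J\subseteq[n]$ put
$$\mathcal A_j=\{\sigma^{-1}(j)\in\mathcal I\},\qquad \mathcal A_J=\bigcap_{j\in J}\mathcal A_j,$$
with $\mathcal A_\emptyset$ the whole space. So $\mathcal A_J$ says that every urn in $J$ has acceptable contents. Urns outside $J$, and $\Lambda$, are unrestricted.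

**Smallest example.** Let $m=2$ and let $G$ be a single edge. Urn $j$ is bad only if it receives both balls, which has probability $p^2$, and at most one urn is bad. So $\Pr(\mathcal A_J)=1-|J|p^2$. For disjoint $I,J$ of sizes $a,b$,
$$\Pr(\mathcal A_I)\Pr(\mathcal A_J)-\Pr(\mathcal A_{I\cup J})=(1-ap^2)(1-bp^2)-(1-(a+b)p^2)=ab\,p^4\ge0 .$$

The urns compete for balls: if the urns in $I$ are fine, they probably hold few balls, so there are more for $J$, and $\mathcal A_J$ becomes less likely. For two groups of urns this intuition is correct.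

**Theorem 1.** For every decreasing $\mathcal I$ and disjoint $I,J\subseteq[n]$: $\Pr(\mathcal A_{I\cup J})\le\Pr(\mathcal A_I)\Pr(\mathcal A_J)$.

We use one textbook fact. **Harris' inequality:** if $X$ is a random subset of $[m]$ that contains each element independently (with given probabilities), $\varphi$ is a decreasing and $\psi$ an increasing real function on $2^{[m]}$, then $\mathbb E[\varphi(X)\psi(X)]\le\mathbb E\varphi(X)\,\mathbb E\psi(X)$.

**Proof.** If $I$ or $J$ is empty there is equality. Otherwise $(|I|+|J|)p\le np\le1$ and $J\ne\emptyset$, so $|I|p<1$.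

**Step 1: reveal only which balls go to $I$.** Let $X=\sigma^{-1}(I)$. Each ball is in $X$ independently with probability $|I|p$. Given $X$, the balls in $X$ are independent and uniform on $I$. The balls outside $X$ go, independently, to each $j\in[n]\setminus I$ with probability $p/(1-|I|p)$ and to $\Lambda$ otherwise. The event $\mathcal A_I$ depends only on the balls in $X$, and $\mathcal A_J$ only on the balls outside $X$. So the two events are independent given $X$. With $\varphi(X)=\Pr(\mathcal A_I\mid X)$ and $\psi(X)=\Pr(\mathcal A_J\mid X)$, this gives $\Pr(\mathcal A_{I\cup J})=\mathbb E[\varphi(X)\psi(X)]$.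

**Step 2: $\varphi$ is decreasing and $\psi$ is increasing.** Let $X\subseteq X'$ and let $\tau:X'\to I$ be a uniform random map. Its restriction to $X$ is a uniform random map $X\to I$, and each fiber of the restriction is contained in the corresponding fiber of $\tau$. Since $\mathcal I$ is decreasing, acceptable fibers of $\tau$ restrict to acceptable fibers. Hence $\varphi(X)\ge\varphi(X')$. In the same way, restrict the random placement of the balls outside $X$ to the smaller set of balls outside $X'$: fibers shrink, so $\psi(X)\le\psi(X')$.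

**Step 3: Harris.** $\Pr(\mathcal A_{I\cup J})=\mathbb E[\varphi\psi]\le\mathbb E\varphi\,\mathbb E\psi=\Pr(\mathcal A_I)\Pr(\mathcal A_J)$. $\blacksquare$

What changes if we already know that a third group of urns $K$ is fine?

## 2. Conditioning on a third group: Farr's conjecture

Events $\mathcal A,\mathcal B$ are **negatively correlated given $\mathcal C$**, written $\mathcal A\downarrow\mathcal B$ given $\mathcal C$, if $\Pr(\mathcal A\mathcal B\mid\mathcal C)\le\Pr(\mathcal A\mid\mathcal C)\Pr(\mathcal B\mid\mathcal C)$. For our events and pairwise disjoint $I,J,K$, multiplying out gives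
$$\Pr(\mathcal A_K)\Pr(\mathcal A_{I\cup J\cup K})\le\Pr(\mathcal A_{I\cup K})\Pr(\mathcal A_{J\cup K}).\tag{1}$$

**Conjecture (Farr).** If $G$ is a graph on $[m]$ and $\mathcal I$ is the collection of independent sets of $G$, then for any disjoint $I,J,K\subseteq[n]$, $\mathcal A_I\downarrow\mathcal A_J$ given $\mathcal A_K$.

The problem is taken from Jeff Kahn, Michael Neiman, "Conditional negative association for competing urns", arXiv:1001.0610 (2010).

**By hand.** For a single edge, with sizes $a,b,c$ of $I,J,K$, the right side of (1) minus the left side is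
$$(1-cp^2-ap^2)(1-cp^2-bp^2)-(1-cp^2)(1-cp^2-ap^2-bp^2)=ab\,p^4\ge0.$$
For a disjoint union of graphs, the balls in different components are independent, so $\Pr(\mathcal A_J)$ is the product of the values for the components, and (1) for the components implies (1) for the union. So the conjecture holds for every matching.

**Repeating the proof of Theorem 1.** The direct imitation conditions on $\mathcal A_K$ and reveals $X=\sigma^{-1}(I)$. But given $\mathcal A_K$, the set $X$ no longer contains the balls independently. Take the single edge, $|K|=1$ and $|I|=a$. If a given ball is in $X$, then $\mathcal A_K$ holds automatically, so each ball is in $X$ with conditional probability $ap/(1-p^2)$. Both are in $X$ with conditional probability $a^2p^2/(1-p^2)$, which is less than $(ap/(1-p^2))^2$. Harris' inequality as stated does not apply.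

A second attempt reveals $Y=\sigma^{-1}(K)$ first. Given $Y$, the remaining balls are independent and land in each urn outside $K$ with probability $p/(1-|K|p)$. So Theorem 1 applies to them:
$$\Pr(\mathcal A_I\mathcal A_J\mid Y)\le f(Y)g(Y),\qquad f(Y)=\Pr(\mathcal A_I\mid Y),\quad g(Y)=\Pr(\mathcal A_J\mid Y).$$
Since $\mathcal A_K$ is determined by the placement inside $Y$, it would now suffice to know $\mathbb E[fg\mid\mathcal A_K]\le\mathbb E[f\mid\mathcal A_K]\,\mathbb E[g\mid\mathcal A_K]$. Here the argument stops. Both $f$ and $g$ are *increasing* in $Y$. When $|I|=|J|$ they are the same function by symmetry, and then $\mathbb E[f^2\mid\mathcal A_K]\ge\mathbb E[f\mid\mathcal A_K]^2$. Fluctuation of $Y$ pushes toward positive correlation, while competition given $Y$ pushes toward negative correlation. Neither obviously wins, and in fact the first can win by a lot.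

**Theorem 2.** Let $k\ge3$. There is $p_0=p_0(k)>0$ such that for every $p\in(0,p_0)$ there are $c>0$ and graphs $G$ with $m$ vertices, for arbitrarily large $m$, such that with $\mathcal I$ the independent sets of $G$: for every integer $n$ with $k+2\le n\le1/p$, every $K\subseteq[n]$ with $|K|=k$, and all distinct $a,b\in[n]\setminus K$,
$$\Pr(\mathcal A_K)\Pr(\mathcal A_{K\cup\{a,b\}})\ \ge\ e^{cm}\,\Pr(\mathcal A_{K\cup\{a\}})\Pr(\mathcal A_{K\cup\{b\}}).$$
So $\mathcal A_{\{a\}}\downarrow\mathcal A_{\{b\}}$ given $\mathcal A_K$ fails, by an exponential factor. (Taking $1/p=n$ an integer shows that it fails also when urn $\Lambda$ has probability $0$.)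

Thus Farr's conjecture is false, already for $|K|=3$ and $|I|=|J|=1$: take $k=3$, $n=5$ and $p$ small. The cases $|K|\in\{1,2\}$ are not decided here.

## 3. Exponential rates for blow-ups

The urns $1,\dots,n$ are exchangeable, so $\Pr(\mathcal A_J)$ depends only on $r=|J|$. With $|I|=|J|=1$ and $|K|=k$, inequality (1) says that the sequence $r\mapsto\Pr(\mathcal A_{[r]})$ is log-concave at $r=k+1$. To break it, we want $k$ urns and $k+2$ urns each to have a very efficient way of being fine, and $k+1$ urns to have none. "Ways of being fine" become computable on blow-ups.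

Let $H$ be a finite graph with vertex set $V$ and positive vertex weights $w_S$, $S\in V$. If $L$ is a positive integer with every $Lw_S$ an integer, the **blow-up** $G$ of $H$ has, for each $S\in V$, a set of $Lw_S$ pairwise nonadjacent copies of $S$, with all edges between copies of $S$ and copies of $S'$ exactly when $S,S'$ are adjacent in $H$. It has $m=L\sum_Sw_S$ vertices. (For example, the blow-up of a single edge with weights $1$ is the complete bipartite graph $K_{L,L}$.) Let $\pi:V(G)\to V(H)$ be the projection. Both $\pi^{-1}$ and $\pi$ carry independent sets to independent sets.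

For an $r$-tuple $\mathbf F=(F^1,\dots,F^r)$ of independent sets of $H$ with $rp<1$, put
$$u_{\mathbf F}(S)=\#\{j:S\notin F^j\},\qquad \Phi(\mathbf F)=-\sum_{S\in V}w_S\log\bigl(1-p\,u_{\mathbf F}(S)\bigr).$$
Think of $F^j$ as the set of types of balls that urn $j$ agrees to receive. Then $u_{\mathbf F}(S)$ counts the urns that refuse type $S$, and $\Phi$ is the cost of the arrangement.

**Lemma 1.** Let $J\subseteq[n]$, $|J|=r$, $rp<1$, and let $\mathcal I$ be the independent sets of the blow-up $G$. Then
$$\Pr(\mathcal A_J)\ge e^{-L\Phi(\mathbf F)}\ \text{ for every $r$-tuple }\mathbf F,\qquad \Pr(\mathcal A_J)\le2^{|V|r}\,e^{-L\min_{\mathbf F}\Phi(\mathbf F)}.$$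

**Proof.** Index $\mathbf F$ by $J$, and let $\mathcal E_{\mathbf F}$ be the event that $\sigma^{-1}(j)\subseteq\pi^{-1}(F^j)$ for all $j\in J$. A ball that is a copy of $S$ must avoid exactly $u_{\mathbf F}(S)$ urns, and the balls are independent, so
$$\Pr(\mathcal E_{\mathbf F})=\prod_S(1-p\,u_{\mathbf F}(S))^{Lw_S}=e^{-L\Phi(\mathbf F)}.$$
Since $\pi^{-1}(F^j)$ is independent, $\mathcal E_{\mathbf F}\subseteq\mathcal A_J$; this is the lower bound. Conversely, if $\mathcal A_J$ holds, then $F^j:=\pi(\sigma^{-1}(j))$ is independent in $H$ for each $j\in J$, and $\mathcal E_{\mathbf F}$ holds for this $\mathbf F$. So $\mathcal A_J$ is the union of the events $\mathcal E_{\mathbf F}$ over at most $2^{|V|r}$ tuples, and the union bound gives the upper bound. $\square$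

So we look for a weighted graph with $\min\Phi$ over $k$-tuples plus $\min\Phi$ over $(k+2)$-tuples *smaller* than twice $\min\Phi$ over $(k+1)$-tuples.

**First test: a single edge $ST$ with weights $1$.** Assume $p\le\frac1{2(k+2)}$ and $r\le k+2$. Enlarging $F^j$ never increases $\Phi$, so each urn may be assumed to accept exactly one of $S,T$. If $q$ urns accept $T$, then $u(S)=q$ and $u(T)=r-q$. With $g(y)=-\log(1-py)$, which is strictly convex, the cost is $g(q)+g(r-q)$, least when $q$ and $r-q$ differ by at most $1$. Call the minimum $\phi_r$.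

* If $k$ is even: $\phi_k=2g(\frac k2)$, $\phi_{k+2}=2g(\frac k2+1)$, $\phi_{k+1}=g(\frac k2)+g(\frac k2+1)$, so $\phi_k+\phi_{k+2}-2\phi_{k+1}=0$.
* If $k+1=2t$ is even: $\phi_k+\phi_{k+2}-2\phi_{k+1}=g(t-1)-2g(t)+g(t+1)>0$.

No violation at the exponential scale, but for even $k$ an exact tie: even numbers of urns split evenly, and the odd number $k+1$ pays for its imbalance. The plan is to use many such pairs at once, so that $k$ urns and $k+2$ urns can be balanced on all of them together and $k+1$ urns cannot.

## 4. A graph whose independent sets are intersecting families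

Fix $k\ge3$ and $h=\lceil k/2\rceil$. Let $E=M\sqcup N$ with $|M|=k$, $|N|=k+2$, and write $S^c=E\setminus S$. The vertices of $H$ are certain subsets of $E$, and distinct $S,S'$ are **adjacent iff $S\cap S'=\emptyset$**. So independent sets of $H$ are exactly the intersecting families (any two members meet) of vertices. The vertices and weights are as follows.

* $\mathcal T_0$: all $S$ with $|S\cap M|=h$ and $|S\cap N|=h+1$, and their complements; weight $A:=k$ each.
* $\mathcal T_1$: all $2$-subsets of $N$, and their complements; weight $1$ each.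
* Singletons $\{i\}$, $i\in E$: weight $\kappa:=\frac1{2k}$ if $i\in N$, and $\kappa+\theta p$ if $i\in M$.

Here $\theta=\theta_0+\theta_1$ with $\theta_1=k^2-1$, and with $P_0=\binom kh\binom{k+2}{h+1}$ we set
$$\theta_0=0\ \text{ if $k$ is even},\qquad \theta_0=\frac{AP_0}{k(k+2)}\ \text{ if $k$ is odd}.$$

The three classes are disjoint: members of $\mathcal T_0$ meet $M$ in $h$ or $k-h$ points, both between $1$ and $k-1$; members of $\mathcal T_1$ meet $M$ in $0$ or $k$ points; and all of these sets have size at least $2$.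

**The case $k=3$.** Here $|E|=8$, $h=2$. $\mathcal T_0$ consists of the $3\cdot10=30$ sets with $2$ points in $M$ and $3$ in $N$, and their $30$ complements ($1$ point in $M$, $2$ in $N$), of weight $3$. $\mathcal T_1$ has $10$ pairs in $N$ and $10$ complements, of weight $1$. With the $8$ singletons there are $88$ vertices. Also $\kappa=\frac16$, $\theta_1=8$, $\theta_0=\frac{3\cdot30}{15}=6$, $\theta=14$.

For $i\in E$ the **star** $F_i=\{S\in V:i\in S\}$ is an intersecting family. Let $W$ be the total weight and $w_0$ half the total weight of $\mathcal T_0\cup\mathcal T_1$. The set $\mathcal T_0\cup\mathcal T_1$ splits into complementary pairs $\{S,S^c\}$ with equal weights, and an intersecting family contains at most one member of each. Hence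
$$w(F)\le w_0\ \text{ for an intersecting family $F$ without singletons},\qquad w(F_i)=w_0+w_{\{i\}},\tag{2}$$
since $F_i$ contains exactly one member of each pair, and one singleton.

Let $\mathbf M=(F_i)_{i\in M}$, a $k$-tuple, and $\mathbf N=(F_i)_{i\in N}$, a $(k+2)$-tuple. From now on $p\le\frac1{2(k+2)}$, so that $p\,u\le\frac12$ for all tuples of length at most $k+2$. Put
$$R=\tfrac12\bigl(\Phi(\mathbf M)+\Phi(\mathbf N)\bigr).$$

**Main Claim.** For all sufficiently small $p>0$: $\Phi(\mathbf F)>R$ for every $(k+1)$-tuple $\mathbf F$ of independent sets of $H$.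

The design is this. The singletons make stars worth choosing. On a pair from $\mathcal T_0$, the tuples $\mathbf M$ and $\mathbf N$ are balanced (exactly for even $k$, up to one for odd $k$), as in the single-edge test. The class $\mathcal T_1$ and the small tilt $\theta p$ handle the few $(k+1)$-tuples of stars that are well balanced on all of $\mathcal T_0$; we meet these in Section 7.

## 5. The Main Claim implies Theorem 2

**Step 1: make the weights rational.** Fix a small $p$ as in the Main Claim. With $p$ fixed, $\Phi$ and $R$ are continuous (indeed linear) in the weights, and there are finitely many $(k+1)$-tuples. So we may replace the weights by nearby positive rationals $w'_S$ and still have, for some $\eta>0$,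
$$\Phi(\mathbf F)\ge R+\eta\quad\text{for every $(k+1)$-tuple }\mathbf F,$$
with $\Phi$ and $R$ computed from $w'$. Put $W'=\sum_Sw'_S$.

**Step 2: blow up and compare.** Let $L$ be such that all $Lw'_S$ are integers, and let $G$ be the blow-up, with $m=LW'$. Let $k+2\le n\le1/p$, $|K|=k$, and let $a,b\in[n]\setminus K$ be distinct. Lemma 1 gives
$$\Pr(\mathcal A_K)\ge e^{-L\Phi(\mathbf M)},\qquad\Pr(\mathcal A_{K\cup\{a,b\}})\ge e^{-L\Phi(\mathbf N)},$$
$$\Pr(\mathcal A_{K\cup\{a\}}),\ \Pr(\mathcal A_{K\cup\{b\}})\le2^{|V|(k+1)}e^{-L(R+\eta)}.$$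
All these probabilities are positive, and $\Phi(\mathbf M)+\Phi(\mathbf N)=2R$, so
$$\frac{\Pr(\mathcal A_K)\Pr(\mathcal A_{K\cup\{a,b\}})}{\Pr(\mathcal A_{K\cup\{a\}})\Pr(\mathcal A_{K\cup\{b\}})}\ge2^{-2|V|(k+1)}e^{2L\eta}.$$
If $L\ge2|V|(k+1)(\log2)/\eta$, the right side is at least $e^{L\eta}=e^{cm}$ with $c=\eta/W'$. Neither $G$ nor $c$ depends on $n$, $K$, $a$, $b$. This is Theorem 2, with $p_0\le\frac1{2(k+2)}$ chosen so that the Main Claim holds for all $p<p_0$. $\square$

## 6. First order in $p$: everything must be a star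

It remains to prove the Main Claim. All $O(\cdot)$ constants depend only on $k$; the weights are bounded in terms of $k$ since $p\le1$. For $0\le y\le\frac12$,
$$y+\tfrac{y^2}2\le-\log(1-y)\le y+\tfrac{y^2}2+y^3,$$
because $\frac{y^3}3+\frac{y^4}4+\cdots\le\frac{y^3}{3(1-y)}\le\frac23y^3$. Hence for every tuple $\mathbf F$ of length at most $k+2$,
$$\Phi(\mathbf F)=p\sum_Sw_Su_{\mathbf F}(S)+\frac{p^2}2\sum_Sw_Su_{\mathbf F}(S)^2+O(p^3).\tag{3}$$
Counting refusals urn by urn,
$$\sum_Sw_Su_{\mathbf F}(S)=\sum_j\bigl(W-w(F^j)\bigr).\tag{4}$$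

**Step 1: the first-order term of $R$.** By (2) and (4), the sum (4) equals $k(W-w_0-\kappa-\theta p)$ for $\mathbf M$ and $(k+2)(W-w_0-\kappa)$ for $\mathbf N$. So the first-order part of $R$ is
$$p\Bigl[(k+1)(W-w_0-\kappa)-\theta p\,\tfrac k2\Bigr],\qquad\text{and}\qquad R=p(k+1)(W-w_0-\kappa)+O(p^2).\tag{5}$$

**Step 2: reduce to stars and singleton-free families.** Let $\mathbf F$ be a $(k+1)$-tuple. If $F^j$ contains a singleton $\{i\}$, every member of $F^j$ must meet $\{i\}$, so $F^j\subseteq F_i$. Replacing $F^j$ by $F_i$ increases no $u(S)$, hence does not increase $\Phi$. So we may assume that each $F^j$ is a star or contains no singleton.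

**Step 3: one non-star already costs too much.** Suppose $s\ge1$ of the $F^j$ contain no singleton. By (2) these have weight at most $w_0$, and the others have weight at most $w_0+\kappa+\theta p$. Since $-\log(1-y)\ge y$,
$$\Phi(\mathbf F)\ge p\bigl[(k+1)(W-w_0)-(k+1-s)(\kappa+\theta p)\bigr].$$
Subtracting (5), the difference $\Phi(\mathbf F)-R$ is at least $p\bigl[s\kappa-(k+1-s)\theta p\bigr]-O(p^2)\ge p(\kappa-O(p))$, which is positive for small $p$.

From now on all $F^j$ are stars.

## 7. Second order in $p$: a quadratic form in the multiplicities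

Let $x_i$ be the number of $j$ with $F^j=F_i$. For $S\subseteq E$ let $x(S)=\sum_{i\in S}x_i$, and let $x_M=x(M)$, $x_N=x(N)$, so
$$x_M+x_N=k+1,\qquad u_{\mathbf F}(S)=k+1-x(S)=x(S^c).$$

**Step 4: extract $\Psi$.** By (2) and (4), the first-order part of $\Phi(\mathbf F)$ is exactly $p[(k+1)(W-w_0-\kappa)-\theta p\,x_M]$. Subtracting the first-order part of $R$ in (5) leaves exactly $-\theta p^2(x_M-\frac k2)$. This is what the tilt is for: a weight change of order $p$ on the $M$-singletons puts a linear function of $x_M$ of our choice into the second order. With (3),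
$$\Phi(\mathbf F)-R=\frac{p^2}2\Psi+O(p^3),\qquad\Psi=D_0+D_1+D_2-2\theta\bigl(x_M-\tfrac k2\bigr),\tag{6}$$
where $D_0,D_1,D_2$ are the contributions of $\mathcal T_0$, $\mathcal T_1$ and the singletons to
$$\sum_Sw_S\Bigl[u_{\mathbf F}(S)^2-\tfrac12u_{\mathbf M}(S)^2-\tfrac12u_{\mathbf N}(S)^2\Bigr],$$
with singleton weights taken to be $\kappa$ (the $\theta p$ part goes into $O(p^3)$). The values of $\Psi$ do not depend on $p$, and there are finitely many $x$. **So it suffices to show $\Psi\ge1$ for every $x$.**

**Step 5: the contribution of one complementary pair.** For $\{S,S^c\}$ put $q=x(S^c)$, $\alpha=|S^c\cap M|$, $\beta=|S^c\cap N|$. On $(S,S^c)$ the function $u$ takes the values $(q,k+1-q)$ for $\mathbf F$, $(\alpha,k-\alpha)$ for $\mathbf M$, and $(\beta,k+2-\beta)$ for $\mathbf N$. Per unit weight, the pair contributes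
$$d=q^2+(k+1-q)^2-\tfrac12\bigl[\alpha^2+(k-\alpha)^2+\beta^2+(k+2-\beta)^2\bigr].\tag{7}$$
Note that $q^2+(k+1-q)^2=2\bigl(q-\frac{k+1}2\bigr)^2+\frac{(k+1)^2}2$.

**Step 6: singletons lose at most $1$.** Here $u_{\mathbf F}(\{i\})=k+1-x_i$. Since $|E|=2k+2$ and $\sum x_i=k+1$,
$$\sum_i(k+1-x_i)^2=(2k+2)(k+1)^2-2(k+1)^2+\sum x_i^2=2k(k+1)^2+\sum x_i^2.$$
For $\mathbf M$, $u=k-1$ on $M$ and $k$ on $N$; for $\mathbf N$, $u=k+2$ on $M$ and $k+1$ on $N$. Now
$$\tfrac12\bigl[k(k-1)^2+(k+2)k^2+k(k+2)^2+(k+2)(k+1)^2\bigr]=\tfrac12(4k^3+8k^2+10k+2)=2k^3+4k^2+5k+1,$$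
while $2k(k+1)^2=2k^3+4k^2+2k$. Since $\sum x_i^2\ge\sum x_i=k+1$,
$$D_2=\kappa\Bigl(\sum x_i^2-3k-1\Bigr)\ge-2k\kappa=-1,\tag{8}$$
with equality exactly when all $x_i\le1$.

**Step 7: $\mathcal T_0$ never loses, after the tilt $\theta_0$.** In each complementary pair of $\mathcal T_0$ choose $S$ with $|S\cap M|=h$, $|S\cap N|=h+1$, and let $q=x(S^c)$.

*$k$ even.* Then $\alpha=\frac k2$, $\beta=\frac k2+1$, and the bracket term in (7) is $\frac12\bigl[\frac{k^2}2+\frac{(k+2)^2}2\bigr]=\frac{k^2+2k+2}2$. So
$$d=2\bigl(q-\tfrac{k+1}2\bigr)^2-\tfrac12=:d^*.$$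
(Both members of the pair are of the type chosen, but $d^*$ does not change under $q\mapsto k+1-q$, so the choice does not matter.) As $k+1$ is odd, $q-\frac{k+1}2$ is half an odd integer. So $d^*\ge0$, and $d^*\ge2\cdot\frac94-\frac12=4$ when $|q-\frac{k+1}2|\ge\frac32$.

*$k$ odd.* Then $\alpha=\frac{k-1}2$, $\beta=\frac{k+1}2$, and the bracket term in (7) is $\frac12\bigl[\frac{k^2+1}2+\frac{k^2+4k+5}2\bigr]=\frac{k^2+2k+3}2$. So $d=2\bigl(q-\frac{k+1}2\bigr)^2-1$. This can be negative, and we repair it by a linear term. With $t=q-\frac k2$,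
$$d^*:=d+2\bigl(q-\tfrac k2\bigr)=2\bigl(t-\tfrac12\bigr)^2-1+2t=2t^2-\tfrac12 .$$
As $t$ is half an odd integer, $d^*\ge0$, and $d^*\ge4$ when $|t|\ge\frac32$. The price is the sum of the linear terms. There are $P_0$ pairs, and $S^c$ ranges over all sets with $\frac{k-1}2$ points in $M$ and $\frac{k+1}2$ in $N$. A point of $M$ lies in a fraction $\frac{k-1}{2k}$ of these, and a point of $N$ in a fraction $\frac{k+1}{2(k+2)}$. Hence
$$\sum\bigl(q-\tfrac k2\bigr)=P_0\Bigl[\tfrac{k-1}{2k}x_M+\tfrac{k+1}{2(k+2)}x_N-\tfrac k2\Bigr]=-\frac{P_0}{k(k+2)}\bigl(x_M-\tfrac k2\bigr).$$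
For the last equality put $x_N=k+1-x_M$: the bracket is linear in $x_M$, it vanishes at $x_M=\frac k2$ (there $x_N=\frac{k+2}2$, giving $\frac{k-1}4+\frac{k+1}4-\frac k2=0$), and its slope is $\frac{k-1}{2k}-\frac{k+1}{2(k+2)}=\frac{(k-1)(k+2)-k(k+1)}{2k(k+2)}=-\frac1{k(k+2)}$. Therefore $D_0=A\sum d=A\sum d^*+\frac{2AP_0}{k(k+2)}(x_M-\frac k2)=A\sum d^*+2\theta_0(x_M-\frac k2)$.

In both parities, the sum being over the pairs of $\mathcal T_0$,
$$D_0-2\theta_0\bigl(x_M-\tfrac k2\bigr)=A\sum d^*\ge0.\tag{9}$$

**Why $\mathcal T_0$ and singletons alone do not suffice.** Let $k$ be even and suppose we dropped $\mathcal T_1$ and the tilt $\theta_1$. Take one star for each point of $M$ and one star $F_i$ with $i\in N$. For $S$ of the chosen type, $x(S)=\frac k2$ or $\frac k2+1$, so $|q-\frac{k+1}2|=\frac12$ and $d^*=0$ for every pair. All $x_i\le1$, so $D_2=-1$ by (8), and $\Psi=-1$. For small $p$ this $(k+1)$-tuple would beat $R$. The same happens for the stars at all points of $N$ but one: $x(S)=\frac k2+1$ or $\frac k2$, so again $d^*=0$ throughout.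 In these two examples $x_N=1$ and $x_N=k+1$. They sit near the ends of the range $0\le x_N\le k+1$, so a quadratic function of $x_N$, positive near both ends and not too negative in between, would exclude them. That is the job of $\mathcal T_1$ and $\theta_1$.

**Step 8: $\mathcal T_1$ and $\theta_1$ supply a parabola in $x_N$.** Take $S^c=P$, a $2$-subset of $N$: $\alpha=0$, $\beta=2$. The bracket term in (7) is $\frac12[k^2+4+k^2]=k^2+2$, so
$$d=q^2+(k+1-q)^2-k^2-2=2q^2-2(k+1)q+2k-1,\qquad q=x(P).$$
Let $Q=\sum_{i\in N}x_i^2$. Each $i\in N$ lies in $k+1$ pairs $P$, so $\sum_Pq=(k+1)x_N$. Also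
$$\sum_Pq^2=(k+1)Q+2\sum_{\{i,j\}\subseteq N}x_ix_j=(k+1)Q+(x_N^2-Q)=kQ+x_N^2.$$
There are $\frac12(k+1)(k+2)$ pairs $P$. With $C=\frac12(2k-1)(k+1)(k+2)$ and $Q\ge x_N$,
$$D_1=2kQ+2x_N^2-2(k+1)^2x_N+C\ \ge\ 2x_N^2-2(k^2+k+1)x_N+C.$$
Now $x_M-\frac k2=\frac k2+1-x_N$, so $-2\theta_1(x_M-\frac k2)=2(k^2-1)x_N-(k^2-1)(k+2)$. Adding this, the coefficient of $x_N$ becomes $-2(k^2+k+1)+2(k^2-1)=-2(k+2)$. The constant becomes $(k+1)(k+2)\bigl[\frac{2k-1}2-(k-1)\bigr]=\frac12(k+1)(k+2)$. Hence
$$D_1-2\theta_1\bigl(x_M-\tfrac k2\bigr)\ge\Lambda(x_N),\qquad\Lambda(y):=2y^2-2(k+2)y+\tfrac12(k+1)(k+2).\tag{10}$$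
The tilt was chosen to center this parabola at $\frac{k+2}2$, so $\Lambda(1)=\Lambda(k+1)$. For $k=3$, $\Lambda(y)=2y^2-10y+10$ takes the values $10,2,-2,-2,2$ at $y=0,1,2,3,4$.

**Step 9: combine.** Since $\theta=\theta_0+\theta_1$, (6), (8), (9), (10) give
$$\Psi\ge A\sum d^*+\Lambda(x_N)-1.\tag{11}$$

**Step 10: the ends, $x_N\in\{0,1,k+1\}$.** Here the parabola pays. $\Lambda(0)=\frac12(k+1)(k+2)\ge10$, and
$$\Lambda(1)=\Lambda(k+1)=\tfrac12(k^2-k-2)=\tfrac12(k-2)(k+1)\ge2\quad\text{since }k\ge3.$$
By (11), $\Psi\ge1$.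

This is where $k\ge3$ is needed. For $k=2$ the same definitions give $\Lambda(1)=0$. Take one star for each point of $M$ and one star at a point of $N$: then $d^*=0$ for all pairs (as computed after Step 7), $Q=x_N$ and $D_2=-1$, so $\Psi=-1$ and the Main Claim fails with these weights.

**Step 11: the middle, $2\le x_N\le k$.** Here the parabola may be negative, and $\mathcal T_0$ pays. Completing the square,
$$\Lambda(x_N)\ge\Lambda\bigl(\tfrac{k+2}2\bigr)=-\tfrac{(k+2)^2}2+\tfrac{(k+1)(k+2)}2=-\tfrac{k+2}2.$$
We show that some pair of $\mathcal T_0$ has $d^*\ge4$, by finding a set $S$ that collects too much of $x$.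

A nonnegative integer function with total $s$ on a finite set $Z$ has, for each $0\le\ell\le|Z|$, an $\ell$-subset with sum at least $\min(s,\ell)$: if the support has at least $\ell$ points, take $\ell$ of them, with sum at least $\ell$; otherwise take an $\ell$-set containing the support, with sum $s$. Apply this in $M$ with $\ell=h$ and in $N$ with $\ell=h+1$. There is $S$ with $|S\cap M|=h$, $|S\cap N|=h+1$ and
$$x(S)\ge\min(x_M,h)+\min(x_N,h+1).$$
Recall that $x_N\ge2$ and $x_M=k+1-x_N\ge1$. The right side is at least $h+2$ in every case: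

* $x_M\ge h$, $x_N\le h+1$: it is $h+x_N\ge h+2$.
* $x_M\ge h$, $x_N>h+1$: it is $2h+1\ge h+2$.
* $x_M<h$, $x_N\ge h+1$: it is $x_M+h+1\ge h+2$.
* $x_M<h$, $x_N<h+1$: it is $x_M+x_N=k+1\ge h+2$, since $h=\lceil k/2\rceil\le k-1$.

So $q=x(S^c)=k+1-x(S)\le k-1-h$. For $k$ even, $q-\frac{k+1}2\le\frac k2-1-\frac{k+1}2=-\frac32$. For $k$ odd, $q-\frac k2\le\frac{k-3}2-\frac k2=-\frac32$. In both cases $d^*\ge4$ for this pair by Step 7, and all other $d^*$ are nonnegative. With $A=k$, (11) gives
$$\Psi\ge4k-\tfrac{k+2}2-1=\tfrac{7k-4}2\ge1.$$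

**Step 12: finish.** Since $x_N$ is an integer between $0$ and $k+1$, Steps 10 and 11 cover all cases, so $\Psi\ge1$ always. By (6), $\Phi(\mathbf F)-R\ge\frac{p^2}2-O(p^3)>0$ for small $p$ when all $F^j$ are stars. Step 3 treats the tuples with at least one singleton-free family, and Step 2 reduces every $(k+1)$-tuple to one of these two kinds. This proves the Main Claim, and by Section 5 it proves Theorem 2. $\blacksquare$
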